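# Ternary trees whose drawings are long on both sides

## 1. Two numbers and a family of trees

Let $s>0$ be the solution of
$$2^{-s}+3^{-s}=1 .$$
The left side decreases strictly and continuously from $2$ (at $s=0$) to $0$, so $s$ exists and is unique; numerically $s\approx 0.7879$. Put
$$a=3^{-s}\approx 0.4208,\qquad b=2^{-s}\approx 0.5792,\qquad q=1+\frac1s\approx 2.269,\qquad p=\frac1q=\frac{s}{1+s}\approx 0.4407 .$$
Then $a+b=1$, and $4^{-s}<3^{-s}<2^{-s}$ says $b^2<a<b$. Consequently
$$a+ab\ \ge\ b^2+ab=b(a+b)=b. \tag{1}$$

**Definition (the trees $T(w)$, $A(w)$, $\mathcal T(w)$).** Let $w>0$ be real. If $w\le 1$, then $T(w)$ is a single node. If $w>1$, the root of $T(w)$ has three children, whose subtrees are $A(w)$, $T(bw)$, $T(bw)$; here $A(w)$ is a root with three child subtrees $T(aw)$. For $w>1$, $\mathcal T(w)$ is a root with three child subtrees $T(w)$.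

The recursion ends because $a,b<1$. All these trees are *full*: every internal node has exactly three children.

For example, if $1<w\le 1/b\approx1.73$, then $aw,bw\le 1$. So $T(w)$ is a root with two leaf children and a third child that has three leaf children: $7$ nodes. If $1/b<w\le 1/a\approx 2.38$, then $aw\le1$ and $1<bw\le b/a<1/b$, so $T(bw)$ has $7$ nodes and $T(w)$ has $1+4+2\cdot 7=19$ nodes. In these two ranges $\mathcal T(w)$ has $22$ and $58$ nodes.

The parameter $w$ is a promised width. We shall see that, however one draws $T(w)$ in the plane with horizontal and vertical edges, one pays a width of about $w$, in one of two ways: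
$$w=bw+aw\qquad\text{or}\qquad w=aw+abw+b^2w .$$
Which one occurs depends on which child of the root continues straight ahead. The tree is built so that neither choice is cheap, and it has only about $w^{q}$ nodes. Let us count them now.

**Size.** Let $n(w)=|T(w)|$ and $m(w)=n(w)+\frac12$. For $w>1$ we have $n(w)=1+2n(bw)+1+3n(aw)$. Hence
$$3m(aw)+2m(bw)=3n(aw)+2n(bw)+\tfrac52=n(w)+\tfrac12=m(w),$$
while $m(w)=\frac32$ for $w\le 1$. Since $sq=s+1$,
$$3a^q+2b^q=3\cdot 3^{-s-1}+2\cdot 2^{-s-1}=3^{-s}+2^{-s}=1 .$$
We claim
$$\tfrac32 w^q\ \le\ m(w)\ \le\ \tfrac32\,(w/a)^q\qquad (w>a). \tag{2}$$
For $a<w\le1$ this holds because $w^q\le 1\le (w/a)^q$. For $w>1$, the parameters $aw$ and $bw$ are larger than $a$ and the trees $T(aw),T(bw)$ are smaller, so induction gives $m(w)\ge \frac32(3a^q+2b^q)w^q=\frac32w^q$, and the upper bound in the same way. For $N=|\mathcal T(w)|=3n(w)+1=3m(w)-\frac12$ and $w>1$ we get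
$$4w^q\ \le\ \tfrac92 w^q-\tfrac12\ \le\ N\ \le\ \tfrac92\,(w/a)^q . \tag{3}$$

## 2. Orthogonal drawings, and the exponent $\log_3\phi$

**Definition (drawing).** A *planar straight-line orthogonal drawing* of a graph represents each vertex as a point and each edge as a horizontal or a vertical straight-line segment, so that no two edges cross. Nodes lie at grid points (points with integer coordinates). Planarity is meant as usual: nodes are distinct points, two edges meet only at a common endpoint, and no node lies in the interior of an edge. The *width* and the *height* are the numbers of grid columns and grid rows that intersect the drawing; they are its two *sides*. "One side has length at most $L$" means $\min(\text{width},\text{height})\le L$.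

**Definition (ternary tree).** Trees are rooted. A *ternary tree* is a tree of maximum degree $4$ in which each node has at most $3$ children, so the root has degree at most $3$. It is *complete* if every non-leaf node has exactly $3$ children and all leaves are at the same depth.

Let $\phi=(1+\sqrt5)/2$. The paper "On the Area Requirements of Planar Straight-Line Orthogonal Drawings of Ternary Trees" by Barbara Covella, Fabrizio Frati and Maurizio Patrignani (arXiv:1902.11044, 2019) is the source of the following problem. For $n$-node *complete* ternary trees it is known that every drawing has both width and height in $\Omega(n^{\log_3\phi})$, and that there are drawings in which one side has length $O(n^{\log_3\phi})$. Does *every* $n$-node ternary tree have a drawing in which one side has length $O(n^{\log_3\phi})$? That is, is there a constant $c>0$ such that every $n$-node ternary tree has a drawing with $\min(\text{width},\text{height})\le c\,n^{\log_3\phi}$?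

Some cases by hand. A path fits in one row. A node of degree at least $3$ has both a horizontal and a vertical edge, so then both sides are at least $2$; a root with three leaves, drawn as a T, has height $2$. Next take a long path of internal nodes in which each node has three children, all leaves except the next path node. Put the path nodes at $(0,0),(1,0),(2,0),\dots$, with a leaf above and a leaf below each and the remaining leaf at the end of the row: the height is $3$, whatever $n$ is. So a very unbalanced tree is thin, and one may guess that the perfectly balanced tree is the worst. That guess is wrong: a mildly unbalanced tree is worse.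

**Theorem.**
1. $p>\log_3\phi$ (numerically $0.4407>0.4380$).
2. For every $n\ge 1$ there is an $n$-node ternary tree such that every planar straight-line orthogonal drawing of it has width and height both at least $c_1n^p$, where $c_1=ab(2/9)^p>0$. Consequently no constant $c$ as in the question exists: the answer is no.
3. The trees $\mathcal T(w)$, with $N=\Theta(w^q)$ nodes, have width and height $\Omega(N^p)$ in every drawing and admit drawings of width $O(N^p)$. So their minimum possible shorter side is $\Theta(N^p)$.

Part 3 is about this family only; $p$ is not claimed to be the worst-case exponent over all ternary trees. The lower bound counts distinct $x$-coordinates (or $y$-coordinates) of nodes and does not use that they are integers. From now on the *column* of a node is its $x$-coordinate.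

## 3. Why $2^{-s}+3^{-s}=1$: tilting the golden split

**What this section is for.** We prove part 1 and see where $a$ and $b$ come from.

The width argument below will use only $a+b=1$ and $b^2\le a\le b$. The size recursion $m(w)=3m(aw)+2m(bw)$ then gives about $w^r$ nodes, where $3a^r+2b^r=1$. A small $r$ means a large width for a given size, so we want the split of $1$ into $a=t$ and $b=1-t$ with the smallest $r$. Put
$$F_r(t)=3t^r+2(1-t)^r\qquad(0\le t\le1,\ r>1),$$
a convex function of $t$. At the best split we expect $F_r(t)=1$ and $F_r'(t)=0$. The second equation says $3t^{r-1}=2(1-t)^{r-1}=:\mu$; then the first says $t\mu+(1-t)\mu=\mu=1$. So $t^{r-1}=\frac13$ and $(1-t)^{r-1}=\frac12$; with $s=1/(r-1)$ this reads $t=3^{-s}$, $1-t=2^{-s}$, and the two must add up to $1$. This is our definition.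

**Proof of part 1.** We have $q-1=1/s$, so $a^{q-1}=\frac13$, $b^{q-1}=\frac12$ and $F_q'(a)=q(3a^{q-1}-2b^{q-1})=0$. By convexity $\min F_q=F_q(a)=3a^q+2b^q=1$.

Let $q_0=1/\log_3\phi>1$, so $\phi^{q_0}=3$. Take the golden split $t_0=\phi^{-2}$, $1-t_0=\phi^{-1}$. Then
$$F_{q_0}(t_0)=\frac39+\frac23=1,\qquad F_{q_0}'(t_0)=q_0\Bigl(3\cdot\frac{\phi^{2}}{9}-2\cdot\frac{\phi}{3}\Bigr)=\frac{q_0\,\phi(\phi-2)}{3}<0 .$$
So the golden split gives exactly the exponent of the complete tree, and moving $t$ slightly to the right of $t_0$ improves it: there is $t_1\in(0,1)$ with $F_{q_0}(t_1)<1$. If $q\ge q_0$, then $F_q(t_1)\le F_{q_0}(t_1)<1$, because $t_1,1-t_1\in(0,1)$. This contradicts $\min F_q=1$. Hence $q<q_0$, that is, $p>\log_3\phi$. $\square$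

## 4. Columns beyond a spine, and a count that fails

Fix a drawing of a full tree. Every non-root internal node has degree $4$, and two edges at a node cannot leave in the same direction, so it has exactly one edge in each of the four directions. $T_z$ is the subtree rooted at $z$. A non-root node is *horizontal* or *vertical* according to the edge to its parent. For a node $z$ we write $z^{\rm up}$, $z^{\rm dn}$ for its upper and lower child, when they exist.

**Definition ($D_z$).** For a child $z$ of $y$, let $D_z$ be the union of the edge $yz$ and all edges of $T_z$, minus the point $y$.

By planarity, $D_z$ is disjoint from every edge that is neither in $T_z$ nor equal to $yz$ (such an edge can share with $T_z\cup\{yz\}$ only the endpoint $y$, which was removed), from every node outside $T_z$, and from $D_{z'}$ whenever $z,z'$ are incomparable in the tree. Since $D_z\cup\{y\}$ is a finite union of closed segments, it is compact: *the closure of any subset of $D_z$ lies in $D_z\cup\{y\}$.* We use these facts constantly.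

**Definition (arm, spine, far child).** If $u$ is a vertical node with parent below, its *arm* is $u=u_1,u_2,\dots,u_m$, where $u_{i+1}$ is the child above $u_i$, and $u_m$ is a leaf. Each $u_i$ with $i<m$ then has a left and a right child. Arms going down are analogous. The *spine* of a horizontal internal node $v$ consists of $v$ and the arms of its upper and lower child; as a point set it includes the edges between consecutive nodes, so it is a vertical segment. The spine of a horizontal leaf is the leaf alone. The *far child* of a horizontal internal node is the child opposite to its parent.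

**Definition ($E(v)$).** Let $v$ be a horizontal internal node with parent to the left and $H=\{x>x_v\}$. For an internal spine node $\sigma$ with right child $z$, let $\mathrm{tr}(z)$ be the connected component of $D_z\cap H$ that contains the points of the edge $\sigma z$ near $\sigma$. Then $E(v)$ is the number of columns of nodes in the union of these sets $\mathrm{tr}(z)$. If the parent is to the right, mirror. For a leaf, $E=0$.

So $E(v)$ counts columns strictly beyond $v$, seen from its parent, that are reached from the spine without returning to the column of $v$. If $v$ has three leaf children, then $E(v)=1$: only the far leaf counts.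

We want a recursion for $E$. Let $v$ have its parent to the left and let $c$ be its far child, an internal node. The spine of $c$ gives the column $x_c$, and beyond it lie $E(c)$ more columns. Between the two parallel spines there are also the subtrees hanging to the right from the arm of $v^{\rm up}$. A first attempt is to add *their* columns: if such subtrees always occupy at least $\ell$ columns, claim $E(v)\ge 1+E(c)+\ell$.

This is false. Let the root be at $(-2,0)$, with leaf children at $(-2,\pm1)$ and third child $v=(0,0)$. Let $v$ have children $c=(1,0)$, $(0,2)$, $(0,-2)$; let $c$ have leaf children $(2,0),(1,1),(1,-1)$; let $(0,2)$ have leaf children $(-1,2),(1,2),(0,3)$ and $(0,-2)$ have leaf children $(-1,-2),(1,-2),(0,-3)$. No edges cross. The subtree at $(0,2)$ has a leaf on its right, so $\ell=1$, and $E(c)=1$. But the nodes right of $v$ lie in columns $1$ and $2$ only, so $E(v)=2<3$. The leaf $(1,2)$ sits above the arm of $c$ and uses the column of $c$ again. In general a subtree hanging from the arm of $v$ can pass over the top of the arm of $c$ and lay its nodes in columns already counted.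

What saves us: if a subtree passes over the top, it closes a lid on the strip between the two arms, and then the subtrees hanging from the arm of $c$ *towards* $v$ are trapped under the lid. So one of the two arms must spend its columns in the strip. To make this exact we need a measure of the columns spent by an arm on one side when nothing escapes at the bottom.

## 5. Pieces confined to a quadrant

**Definition (admissible pair, $\Lambda$, $\lambda$).** Let $u$ be a vertical node with parent $\pi$ below and arm $u_1,\dots,u_m$. Put $Q=\{x<x_u,\ y>y_\pi\}$ and let the *floor* of $Q$ be $\{x<x_u,\ y=y_\pi\}$. For $i<m$ let $l_i$ be the left child of $u_i$ and $\mathrm{tr}_Q(l_i)$ the component of $D_{l_i}\cap Q$ that contains the points of the edge $u_il_i$ near $u_i$. The pair $(u,\text{left})$ is *admissible* if no closure $\overline{\mathrm{tr}_Q(l_i)}$ meets the floor. $\Lambda(u,\text{left})$ is the number of columns of nodes in $\bigcup_i\mathrm{tr}_Q(l_i)$. The other orientations (parent above; right instead of left) are defined by reflection. For a full tree $T$, $\lambda(T)$ is the infimum of $\Lambda$ over all drawings of full trees and all admissible pairs at vertical nodes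 $u$ with $T_u\cong T$ (isomorphic as rooted trees).

If $u$ is a leaf, there are no $l_i$, so $\lambda=0$ for a single node. If $u$ has three leaf children, then $\mathrm{tr}_Q(l_1)$ is the edge to the left leaf without $u$; the pair is admissible and $\Lambda=1$, so $\lambda=1$ for this tree.

Here is a pair that is not admissible. Let the root be $\pi=(0,0)$, with leaf children $(1,0)$, $(0,-1)$ and third child $u=(0,1)$. Let $u$ have leaf children $(0,2)$, $(1,1)$ and third child $l=(-1,1)$, which has leaf children $(-2,1)$, $(-1,2)$, $(-1,-1)$. The edge from $l$ down to $(-1,-1)$ reaches the floor at $(-1,0)$.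

We need one topological tool. Recall that components of a space are closed in it, and open if the space is locally connected. Each $D_z$ is locally connected, being a finite union of segments minus an endpoint.

**Component principle $(\star)$.** *Let $D$ be some $D_z$, let $U\subset V$ be open subsets of the plane, and let $P$ be a component of $D\cap U$. If $\overline P$ misses $V\cap\partial U$, then $P$ is a component of $D\cap V$.*

**Proof.** $P$ is open in $D\cap U$ by local connectedness, and $D\cap U$ is open in $D\cap V$; so $P$ is open in $D\cap V$. Next, $\overline P\cap V\subset(U\cup\partial U)\cap V$, and $\overline P$ misses $\partial U\cap V$, so $\overline P\cap V\subset U$. Hence $\overline P\cap D\cap V\subset\overline P\cap D\cap U=P$, because $P$ is closed in $D\cap U$. So $P$ is also closed in $D\cap V$. A nonempty connected set that is open and closed is a component. $\square$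

## 6. The channel between two parallel arms

**Lemma 1.** Let $v$ be an internal node and $c$ an internal child of $v$ joined to it by a horizontal edge; let $k$ and $h$ be children above $v$ and above $c$, respectively. Let $I$ be the open interval between $x_v$ and $x_c$, and $\Sigma=I\times(y_v,\infty)$. Let $u_1=k,\dots,u_m$ and $h_1=h,\dots,h_r$ be the arms. For $i<m$ let $w_i$ be the child of $u_i$ on the side of $c$, and $P_i$ the component of $D_{w_i}\cap\Sigma$ containing the points of $u_iw_i$ near $u_i$. For $j<r$ let $z_j$ be the child of $h_j$ on the side of $v$, and $M_j$ the component of $D_{z_j}\cap\Sigma$ containing the points of $h_jz_j$ near $h_j$. Then $\bigcup P_i\cup\bigcup M_j$ contains nodes in at least $\min(\lambda(T_k),\lambda(T_h))$ columns, all in $I$.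

**Proof.** Let $c$ be to the right of $v$. Since $\Sigma$ lies over $I$, all columns in question are in $I$. The boundary $\partial\Sigma$ consists of the bottom side, which is the edge $vc$, and two vertical rays on $x=x_v$ and $x=x_c$. We have $\overline{P_i}\subset D_{w_i}\cup\{u_i\}$ and $\overline{M_j}\subset D_{z_j}\cup\{h_j\}$; both sets are disjoint from the edge $vc$, endpoints included.

**Case 1: no $\overline{P_i}$ meets the line $x=x_c$.** The aim is to see that $(k,\text{right})$ is admissible. Now $\overline{P_i}$ meets $\partial\Sigma$ only on $x=x_v$. Let $Q=\{x>x_v,\ y>y_v\}$, the quadrant that belongs to $(k,\text{right})$. Then $Q\cap\partial\Sigma$ is the open ray $\{x=x_c,\ y>y_v\}$, which $\overline{P_i}$ misses. By $(\star)$ with $U=\Sigma$, $V=Q$, we get $P_i=\mathrm{tr}_Q(w_i)$. Since $\overline{P_i}\subset\overline\Sigma$, it could meet the floor of $Q$ only on the edge $vc$, which it misses. So $(k,\text{right})$ is admissible and $\bigcup P_i$ has nodes in at least $\lambda(T_k)$ columns.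

**Case 2: some $\overline{P_i}$ contains a point $\zeta$ with $x_\zeta=x_c$.** The aim is to build the lid, and then to see that $(h,\text{left})$ is admissible.

*The position of $\zeta$.* We have $\zeta\in D_{w_i}$ and $y_\zeta\ge y_c$. The set $D_{w_i}$ misses $c$, the nodes $h_j$ and the edges between them, which together fill the segment $[c,h_r]$. So $\zeta$ lies strictly above $h_r$.

*The lid.* Near $\zeta$ the region $\Sigma$ is a half-disc to the left of $\zeta$, and $D_{w_i}$ is a finite union of horizontal or vertical segments ending at $\zeta$. Only a segment going left from $\zeta$ enters $\Sigma$. As $\zeta\in\overline{P_i}$, such a segment exists, and a short piece of it, without $\zeta$, lies in $P_i$. Likewise a short piece of $u_iw_i$, without $u_i$, lies in $P_i$. Since $P_i$ is connected and locally path-connected, it is path-connected. So there is a simple arc $\beta$ from $u_i$ to $\zeta$ whose interior lies in $P_i\subset\Sigma$. Put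
$$J=\beta\cup[\zeta,c]\cup[c,v]\cup[v,u_i].$$
The three segments lie on $\partial\Sigma$ and the interior of $\beta$ lies in $\Sigma$, so $J$ is a simple closed curve in $\overline\Sigma$.

*The inside of $J$.* By the Jordan curve theorem, the complement of $J$ has exactly two components, the bounded interior $\mathrm{int}\,J$ and the unbounded exterior, and each point of $J$ is on the boundary of both. The complement of $\overline\Sigma$ is connected, unbounded and disjoint from $J$, so it belongs to the exterior. Hence $\mathrm{int}\,J$ is an open subset of $\overline\Sigma$, so $\mathrm{int}\,J\subset\Sigma$. Now take a point of the open segment between $c$ and $\zeta$. Near it, $J$ is just this segment, because $\beta$ meets $x=x_c$ only at $\zeta$. A small disc around the point minus $J$ consists of two half-discs, each inside one component; both components must appear, so the half-discs lie in different components. The right half-disc is outside $\overline\Sigma$, hence exterior. So the left half-disc is in $\mathrm{int}\,J$.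

*The pieces $M_j$ are trapped.* All $h_j$ lie on the open segment between $c$ and $\zeta$, so $M_j$, which starts to the left of $h_j$, starts in $\mathrm{int}\,J$. The set $J\cap\Sigma$ is the interior of $\beta$ and lies in $D_{w_i}$, which is disjoint from $D_{z_j}$. As $M_j\subset\Sigma$ is connected and misses $J$, it stays in $\mathrm{int}\,J$. Hence $\overline{M_j}\subset J\cup\mathrm{int}\,J$.

*Where $\overline{M_j}$ can touch $\partial\Sigma$.* The set $\overline{M_j}\subset D_{z_j}\cup\{h_j\}$ misses $\beta\subset D_{w_i}\cup\{u_i\}$: indeed $D_{z_j}$ misses $D_{w_i}$ and the node $u_i$, and $h_j$ is not on $\beta$, because $\beta$ meets $x=x_c$ only at $\zeta\ne h_j$. It misses $[v,c]$ and $[v,u_i]$, since these consist of nodes outside $T_{z_j}$, different from $h_j$, and edges not in $T_{z_j}$ and different from $h_jz_j$. So $\overline{M_j}$ meets $\partial\Sigma$ only on $[\zeta,c]$, that is, only on $x=x_c$.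

*Conclusion.* Let $Q'=\{x<x_c,\ y>y_c\}$, the quadrant that belongs to $(h,\text{left})$. Then $Q'\cap\partial\Sigma$ is the ray $\{x=x_v,\ y>y_v\}$, which $\overline{M_j}$ misses. By $(\star)$, $M_j=\mathrm{tr}_{Q'}(z_j)$. As $\overline{M_j}\subset\overline\Sigma$, it could meet the floor of $Q'$ only on the edge $vc$, which it misses. So $(h,\text{left})$ is admissible and $\bigcup M_j$ has nodes in at least $\lambda(T_h)$ columns. (If $h$ is a leaf, this number is $0$ and nothing is claimed.) $\square$

Reflected versions hold too, with $c$ to the left or with the channel below the edge $vc$.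

## 7. Two recursions

**Lemma 2.** Let $v$ be a horizontal internal node with far child $c$. If $c$ is a leaf, then $E(v)\ge1$. Otherwise
$$E(v)\ \ge\ 1+E(c)+\max_{d\in\{\rm up,dn\}}\min\bigl(\lambda(T_{v^d}),\lambda(T_{c^d})\bigr).$$

**Proof.** We find three groups of columns: beyond $x_c$, at $x_c$, and strictly before $x_c$. Let the parent be to the left. Then $c$ is to the right of $v$ and $c\in\mathrm{tr}(c)$. This settles the leaf case.

**Step 1: columns at and beyond $x_c$.** Let $c$ be internal. Its spine lies on $x=x_c>x_v$, is connected, contains $c$ and lies in $D_c\cap H$, so it lies in $\mathrm{tr}(c)$. This gives the column $x_c$. The pieces counted by $E(c)$ lie in $\{x>x_c\}\subset H$ and in $D_c$, and each together with the spine node it starts from is connected. So they lie in $\mathrm{tr}(c)$ and give $E(c)$ columns larger than $x_c$.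

**Step 2: columns in the channel.** For $d={\rm up}$ apply Lemma 1 to $v$ and $c$, with $k=v^{\rm up}$, $h=c^{\rm up}$. Its pieces $P_i$ start at spine nodes of $v$ and lie in $\Sigma\subset H$, so $P_i\subset\mathrm{tr}(w_i)$. Its pieces $M_j$ start at spine nodes of $c$, and lie in $H$ and in $D_c$, so $M_j\subset\mathrm{tr}(c)$. They provide at least $\min(\lambda(T_{v^{\rm up}}),\lambda(T_{c^{\rm up}}))$ columns strictly between $x_v$ and $x_c$. For $d={\rm dn}$ use the reflected lemma. Take the better of the two. $\square$

In the example of Section 4 the bound is $1+1+\min(1,0)=2$, the true value.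

**Lemma 3.** Let $(u,\text{left})$ be admissible with parent $\pi$ below, $u$ internal, $l$ the left child of $u$ and $k$ the child above $u$. If $l$ is a leaf, then $\Lambda(u,\text{left})\ge1$. Otherwise
$$\Lambda(u,\text{left})\ \ge\ 1+E(l)+\max\Bigl(\lambda(T_{l^{\rm dn}}),\ \min\bigl(\lambda(T_k),\lambda(T_{l^{\rm up}})\bigr)\Bigr).$$
The same holds for all reflected orientations, where "up" means the direction away from $\pi$ and "dn" the opposite one.

Note the gain over Lemma 2: in the lower channel there is no minimum. The edge $\pi u$ closes this channel on one side and admissibility closes its bottom.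

**Proof.** The edge $ul$ is at height $y_u>y_\pi$, so $l\in\mathrm{tr}_Q(l)$. This settles the leaf case. Let $l$ be internal; its parent is to the right, so $E(l)$ counts columns in $\{x<x_l\}$.

**Step 1: columns at and beyond $x_l$.** Let $Y$ be the union of the spine of $l$ and the pieces counted by $E(l)$. It is a path-connected subset of $D_l\cap\{x\le x_l\}$ and contains $l$. Suppose $Y$ had a point with $y\le y_\pi$. Follow a path in $Y$ from $l$ to it, and stop at the first point with $y=y_\pi$. Before that point the path lies in $D_l\cap Q$ and starts at $l\in\mathrm{tr}_Q(l)$, so it lies in $\mathrm{tr}_Q(l)$; hence the stopping point lies in $\overline{\mathrm{tr}_Q(l)}$ and, as $x\le x_l<x_u$, on the floor. This contradicts admissibility. So $Y\subset Q$, and then $Y\subset\mathrm{tr}_Q(l)$. This gives $E(l)$ columns smaller than $x_l$, and the column $x_l$.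

**Step 2: the upper channel.** Apply Lemma 1, mirrored, to $u$ and $l$ in the roles of $v$ and $c$. Here $\Sigma=(x_l,x_u)\times(y_u,\infty)\subset Q$. The arm of $k$ is $u_2,\dots,u_m$, so the pieces attached to it lie in the sets $\mathrm{tr}_Q(l_i)$ with $i\ge2$. The pieces attached to the spine of $l$ lie in $Q$ and in $D_l$ and start on $Y\subset\mathrm{tr}_Q(l)$, so they lie in $\mathrm{tr}_Q(l)$. This gives at least $\min(\lambda(T_k),\lambda(T_{l^{\rm up}}))$ columns in $(x_l,x_u)$.

**Step 3: the lower channel.** We show that $(l^{\rm dn},\text{right})$ is admissible. Let $d_1=l^{\rm dn},\dots,d_r$ be the (downward) arm of $l^{\rm dn}$ and $z_j$, $j<r$, the right child of $d_j$. The $d_j$ lie on $Y\subset Q$, so $y_\pi<y_{d_j}<y_l=y_u$. Let $\mathcal R=(x_l,x_u)\times(y_\pi,y_u)$ and let $M_j$ be the component of $D_{z_j}\cap\mathcal R$ containing the points of $d_jz_j$ near $d_j$. Since $M_j\subset Q$ starts on the spine of $l$, $M_j\subset\mathrm{tr}_Q(l)$. The set $\overline{M_j}\subset D_{z_j}\cup\{d_j\}$ misses the top side of $\mathcal R$, which is the edge $lu$, and the right side, which is the edge $\pi u$ including $\pi$. It misses the rest of the bottom side, which is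 part of the floor together with its corner at $x=x_l$ (also on the floor, as $x_l<x_u$), by admissibility of $(u,\text{left})$. So $\overline{M_j}$ meets $\partial\mathcal R$ only on $x=x_l$.

Let $V=\{x>x_l,\ y<y_l\}$, the quadrant that belongs to $(l^{\rm dn},\text{right})$, whose parent is $l$. The set $V\cap\partial\mathcal R$ lies on the right and bottom sides and is missed by $\overline{M_j}$. By $(\star)$, $M_j$ is the component of $D_{z_j}\cap V$ that starts at $d_j$. The floor of $V$ is the ray $\{x>x_l,\ y=y_l\}$; $\overline{M_j}\subset\overline{\mathcal R}$ could meet it only on the edge $lu$, and does not. So $(l^{\rm dn},\text{right})$ is admissible, and $\bigcup M_j\subset\mathrm{tr}_Q(l)$ has nodes in at least $\lambda(T_{l^{\rm dn}})$ columns in $(x_l,x_u)$.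

Take the better of Steps 2 and 3 and add Step 1. $\square$

## 8. Complete trees give Fibonacci numbers and no more

Let $C_h$ be the complete ternary tree of depth $h$, and let $f_0=0$, $f_1=1$, $f_h=1+f_{h-1}+f_{h-2}$. We check by induction that $\lambda(C_h)\ge f_h$, and that $E(v)\ge f_h$ for every horizontal $v$ with $T_v\cong C_h$. For $h=0$ this is trivial and for $h=1$ it is the leaf case of Lemmas 2 and 3. For $h\ge2$, Lemma 2 gives $E(v)\ge1+f_{h-1}+\min(f_{h-1},f_{h-2})=f_h$, and Lemma 3, with its lower channel, gives $\Lambda\ge1+f_{h-1}+f_{h-2}=f_h$.

With Fibonacci numbers $F_1=F_2=1$ we have $f_h=F_{h+2}-1$. In $C_{h+1}$ the root has a horizontal child $v$ with $T_v\cong C_h$ (three edges cannot all be vertical), so the width is at least $1+f_h=F_{h+2}\ge\phi^h$. As $C_{h+1}$ has $n=(3^{h+2}-1)/2\le3^{h+2}$ nodes, the width is at least $\phi^{-2}n^{\log_3\phi}$. Rotating, the same holds for the height.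

So the two recursions recover the lower bound quoted for complete trees. They cannot give more there, since complete trees do have drawings with one side $O(n^{\log_3\phi})$. To beat the exponent, the tree must change. In $C_h$ all children are alike, so the two summands are bound to the golden split: $C_{h-1}$ straight ahead, $C_{h-2}$ in the channel. In $T(w)$ the summands may be $aw$ and $bw$ for another split, at the price that the drawing may choose which child goes straight ahead. The next section shows that the choice does not help.

## 9. What every drawing of $T(w)$ pays

**Proposition.** Let $w>1$. In every drawing of every full tree: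

* (i) $E(c)\ge aw$ if $c$ is horizontal with $T_c\cong A(w)$.
* (ii) $\lambda(A(w))\ge aw$.
* (iii) $E(c)\ge aw+abw$ if $c$ is horizontal, $T_c\cong T(w)$ and its far child is the root of the subtree $A(w)$.
* (iv) $E(c)\ge bw$ if $c$ is horizontal with $T_c\cong T(w)$.
* (v) $\lambda(T(w))\ge bw$.
* (vi) If $c$ is horizontal with $T_c\cong T(w)$, and $\kappa_{\rm up},\kappa_{\rm dn}\in[aw,\infty]$, then $1+E(c)+\max_d\min(\kappa_d,\lambda(T_{c^d}))\ge w$.

Statement (vi) is the promise of Section 1: when $c$ faces another spine whose arms are worth at least $aw$, the total is $w$. It is shaped so that Lemmas 2 and 3 feed directly into it, with $\kappa_d$ the value of the opposite arm, and with $\kappa_{\rm dn}=\infty$ for the free lower channel of Lemma 3.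

**Proof.** We use induction on $|T(w)|$: assume all statements for the parameters $aw$ and $bw$ whenever $T(aw)$, respectively $T(bw)$, is not a single node. We say that a node *carries* a tree if its subtree is isomorphic to it. First,
$$\lambda(T(t))\ \ge\ bt-1\qquad\text{for } t\in\{aw,bw\}. \tag{4}$$
If $T(t)$ is not a single node, this follows from (v) for $t$. Otherwise $t\le1$ and $\lambda(T(t))=0>bt-1$.

**Step (i).** The far child $g$ of $c$ carries $T(aw)$. If it is a leaf, then $aw\le1\le E(c)$ by Lemma 2. Otherwise $c^{\rm up},c^{\rm dn}$ carry $T(aw)$, with $\lambda(T(aw))\ge b\cdot aw\ge a\cdot aw$ by (v) for $aw$. Lemma 2 gives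
$$E(c)\ge1+E(g)+\max_d\min\bigl(\lambda(T_{c^d}),\lambda(T_{g^d})\bigr),$$
and (vi) for the parameter $aw$ and the node $g$, with $\kappa_d=\lambda(T_{c^d})\ge a\cdot aw$, says that the right side is at least $aw$.

**Step (ii).** Let $(u,\cdot)$ be any admissible pair with $T_u\cong A(w)$, and apply Lemma 3 (reflected if needed). Both $l$ and $k$ carry $T(aw)$. If $l$ is a leaf, $\Lambda\ge1\ge aw$. Otherwise Lemma 3 is the expression in (vi) for $aw$ and the node $l$, with $\kappa_{\rm dn}=\infty$ and $\kappa_{\rm up}=\lambda(T(aw))\ge b\cdot aw\ge a\cdot aw$. So $\Lambda\ge aw$.

**Step (iii).** Let $g$ be the far child, $T_g\cong A(w)$. Then each $c^d$ carries $T(bw)$ and each $g^d$ carries $T(aw)$. By (4), $\lambda(T(bw))\ge b^2w-1\ge abw-1$ and $\lambda(T(aw))\ge abw-1$. Lemma 2 together with $E(g)\ge aw$ from (i) gives $E(c)\ge1+aw+(abw-1)=aw+abw$.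

**Step (iv).** If the far child carries $A(w)$, then (iii) and (1) give $E(c)\ge aw+abw\ge bw$. Otherwise the far child $g$ carries $T(bw)$. If $g$ is a leaf, $E(c)\ge1\ge bw$. If not, $c^{\rm up},c^{\rm dn}$ carry $A(w)$ and $T(bw)$ in some order, with
$$\lambda(A(w))\ge aw\ge a\cdot bw\ \text{ by (ii)},\qquad \lambda(T(bw))\ge b\cdot bw\ge a\cdot bw\ \text{ by (v) for } bw. \tag{5}$$
Lemma 2, and (vi) for $bw$ and the node $g$ with $\kappa_d=\lambda(T_{c^d})$, give $E(c)\ge bw$.

**Step (v).** Let $(u,\cdot)$ be an admissible pair with $T_u\cong T(w)$ and apply Lemma 3. If $T_l\cong A(w)$, then $l^{\rm dn}$ carries $T(aw)$, and (i), (4), (1) give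
$$\Lambda\ge1+E(l)+\lambda(T_{l^{\rm dn}})\ge1+aw+(abw-1)=aw+abw\ge bw.$$
If $T_l\cong T(bw)$ is a leaf, $\Lambda\ge1\ge bw$. Otherwise $l$ carries $T(bw)$ with $bw>1$, and $k$ carries $A(w)$ or $T(bw)$, so $\lambda(T_k)\ge a\cdot bw$ by (5). Then (vi) for $bw$ and the node $l$, with $\kappa_{\rm dn}=\infty$ and $\kappa_{\rm up}=\lambda(T_k)$, gives $\Lambda\ge bw$.

**Step (vi).** Suppose the far child of $c$ carries $T(bw)$. Then $E(c)\ge bw$ by (iv), and one of the vertical children, say $c^d$, carries $A(w)$. For this $d$, $\min(\kappa_d,\lambda(A(w)))\ge aw$ by (ii). The total is at least $1+bw+aw>w$.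

Suppose the far child carries $A(w)$. Then $E(c)\ge aw+abw$ by (iii). Both vertical children carry $T(bw)$, with $\lambda(T(bw))\ge b^2w-1$ by (4), and $\kappa_d\ge aw\ge b^2w$. The total is at least
$$1+aw+abw+(b^2w-1)=aw+b(a+b)w=aw+bw=w .$$
This completes the induction. Within one value of $w$, each statement used only earlier ones. $\square$

## 10. Both sides are at least $c_1n^p$

**Proof of part 2.** Let $w>1$ and take any drawing of $\mathcal T(w)$. The root has three edges, at most two of them vertical and at most two horizontal. So some child $v$ of the root is horizontal. It carries $T(w)$, and besides its own column there are $E(v)$ columns beyond it; by (iv) the width is at least $1+E(v)\ge1+bw$. Some child of the root is vertical, so after a rotation by $90^\circ$ the same argument shows that the height is at least $1+bw$.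

Now let $n\ge1$ be given and put $w=a(2n/9)^{1/q}$, so that $bw=ab(2/9)^pn^p=c_1n^p$. If $w\le1$, then $c_1n^p=bw\le1$, and any $n$-node ternary tree works. If $w>1$, then $|\mathcal T(w)|\le\frac92(w/a)^q=n$ by (3). Append a path of $n-|\mathcal T(w)|$ new nodes to a leaf of $\mathcal T(w)$. The result is an $n$-node ternary tree, and every drawing of it restricts to a drawing of $\mathcal T(w)$, so both sides are at least $bw=c_1n^p$.

By part 1, $n^p/n^{\log_3\phi}\to\infty$. So no constant $c$ satisfies $\min(\text{width},\text{height})\le c\,n^{\log_3\phi}$ for all $n$-node ternary trees and all $n$. $\square$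

## 11. Drawings of $\mathcal T(w)$ of width $O(N^p)$

**Proof of part 3.** For the lower bound, (3) gives $w\ge a(2N/9)^p$, and Section 10 gives that both sides are at least $bw\ge c_1N^p$. For the upper bound we draw the trees along vertical spines.

**Step 1: the width recursion.** Let $W(w)=1$ for $w\le1$ and $W(w)=W(aw)+1+W(bw)$ for $w>1$. $W$ is nondecreasing: we show $W(w)\le W(w')$ for $w\le w'\le b^{-j}$ by induction on $j$. For $j=0$ both values are $1$. For the step, let $w\le w'\le b^{-j-1}$. If $w\le1$, then $W(w)=1\le W(w')$. Otherwise $aw\le aw'\le b^{-j}$ and $bw\le bw'\le b^{-j}$, and the recursion applies to both. Moreover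
$$W(w)+1=(W(aw)+1)+(W(bw)+1)\quad(w>1),$$
and for $a<w\le1$ we have $W(w)+1=2\le2w/a$. Since $a+b=1$ and $aw,bw>a$ for $w>1$, induction gives
$$W(w)+1\le 2w/a\qquad(w>a). \tag{6}$$

**Step 2: a claim suited to recursion.** *$T(w)$ has a drawing of width at most $W(w)$ in which the leftward horizontal ray from the root meets the drawing only at the root.* The free ray allows the root to be joined to a parent on its left. For $w\le1$ the claim is trivial. Let $w>1$ and assume it for the smaller trees.

*The spine.* Put the root $r$ on a vertical line. Above $r$ put the root of $A(w)$, then the root of one of its children $T(aw)$, and continue: from the root of a $T(t)$ to the root of its $A(t)$, and from there to the root of one of its children $T(at)$, until a leaf is reached. Below $r$ put the root of one $T(bw)$ and continue downwards by the same rule. The other $T(bw)$ will hang to the right of $r$. Every other internal spine node has two off-spine child subtrees, and they are equal: $T(bt),T(bt)$ at the root of a $T(t)$, and $T(at),T(at)$ at the root of an $A(t)$. Put one on each side.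

*Their parameters.* On the upper arm, the root of $A(w)$ has off-spine subtrees $T(aw)$; after it come roots of $T(t)$ and $A(t)$ with $t\in\{aw,a^2w,\dots\}$, whose off-spine parameters $bt$ and $at$ are at most $aw$. On the lower arm $t\in\{bw,abw,a^2bw,\dots\}$, and $bt\le b^2w\le aw$, $at\le abw\le aw$. So all left subtrees have parameter at most $aw$, and all right subtrees have parameter at most $bw$.

*Placing the pieces.* Draw each off-spine subtree by the claim, mirrored on the left side. Give each spine node its own horizontal band of consecutive rows, the bands stacked in the order of the spine. Within a band, place the one or two off-spine drawings so that their roots are in the row of the spine node. Put the left drawings into the $W(aw)$ columns immediately left of the spine and the right drawings into the $W(bw)$ columns immediately right of it; by monotonicity they fit. The edge from the spine node to the root of an off-spine subtree runs along the free ray of that root, so it meets that drawing only at the root. Different bands are disjoint, left and right columns are disjoint, and the spine column contains only the spine. So there are no crossings. In the band of $r$ there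 is nothing to the left of $r$, so the leftward ray of $r$ is free. The width is at most $W(aw)+1+W(bw)=W(w)$.

**Step 3: the tree $\mathcal T(w)$.** Let $w>1$. Put the root at the top of a vertical spine. Attach drawings of $T(w)$ from the claim on its right and, mirrored, on its left, each entered along its free ray. Continue the spine downwards through the third $T(w)$ by the rule of Step 2, with bands as before. All further off-spine parameters are at most $bw\le w$: they are $bt$ and $at$ with $t\in\{w,aw,a^2w,\dots\}$. So $W(w)$ columns on each side suffice, and by (6) and (3) the width is at most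
$$2W(w)+1\ \le\ 2(W(w)+1)\ \le\ \frac{4w}{a}\ \le\ \frac4a\Bigl(\frac N4\Bigr)^{p},$$
where the last inequality uses $N\ge4w^q$. Hence the minimum possible shorter side of $\mathcal T(w)$ is $\Theta(N^p)$ with $p=s/(1+s)$ and $2^{-s}+3^{-s}=1$. $\square$
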